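\title{Minimal covers of hypergraphs with bounded intersections}

\begin{abstract}
A cover of a hypergraph is a family of edges containing every vertex, and an infinite hypergraph need not have a minimal one. We prove that a hypergraph of arbitrary cardinality has a minimal cover if, for some positive integers $n$ and $m$, any $n$ of its edges have fewer than $m$ common vertices. This answers a question of Banakh and van der Zypen. The result is deduced from a more general theorem, proved in ZFC by a rank reduction combined with an induction on the number of edges. Two examples, one of them under the Continuum Hypothesis, show that neither hypothesis of the general theorem can be dropped.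
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{hypergraph} is a family $\mathcal E$ of sets. The elements of $\mathcal E$ are its \emph{edges}, the elements of $\bigcup\mathcal E$ are its \emph{vertices}, and the \emph{degree} of a vertex is the number of edges containing it. No restriction is placed on cardinalities. A family of sets $\mathcal C$ \emph{covers} a set $S$ if $S\subseteq\bigcup\mathcal C$, and it is a \emph{minimal cover of $S$} if in addition no proper subfamily of $\mathcal C$ covers $S$. A vertex $p$ is \emph{private} to $e\in\mathcal C$ if $e$ is the only member of $\mathcal C$ containing $p$. A family $\mathcal C$ that covers $S$ is a minimal cover of $S$ if and only if every $e\in\mathcal C$ has a private vertex in $S$, because $\mathcal C\setminus\{e\}$ fails to cover $S$ exactly when such a vertex exists. A \emph{minimal cover of the hypergraph $\mathcal E$} is a subfamily $\mathcal C\subseteq\mathcal E$ that is a minimal cover of $\bigcup\mathcal E$. Throughout, $\mathbb N=\{1,2,\dots\}$, $\omega=\{0,1,2,\dots\}$, and \emph{countable} means finite or countably infinite.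

A hypergraph with finitely many edges has a minimal cover: delete redundant edges one at a time until none is left. With infinitely many edges the deletion may go on forever, and what remains in the limit need not be a cover.

\begin{example}\label{ex:segments}
Let $\mathcal E=\{\{0,\dots,k\}:k\in\omega\}$. The edges are finite, so every cover of $\omega$ by edges is infinite, and then each of its members is properly contained in another member and has no private vertex. Thus $\mathcal E$ has no minimal cover.
\end{example}

In this example arbitrarily many edges share arbitrarily many vertices. It is natural to forbid this pattern and to ask whether an obstruction remains. The following question was posed by Banakh and van der Zypen \cite{BZ}.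

\medskip
\noindent\textbf{Question.} \emph{Let $\mathcal E$ be a hypergraph and let $n,m\in\mathbb N$ be such that $|\bigcap\mathcal F|<m$ for every $n$-element subfamily $\mathcal F\subseteq\mathcal E$. Does $\mathcal E$ have a minimal cover?}
\medskip

The hypothesis says that there are no $n$ edges and $m$ vertices with each of these vertices in each of these edges, so it is symmetric in vertices and edges. The following facts are known.
\begin{enumerate}
\item[(a)] The answer is positive if both $\mathcal E$ and $\bigcup\mathcal E$ are countable.
\item[(b)] A hypergraph in which every vertex has finite degree has a minimal cover.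
\item[(c)] A hypergraph with $\sup\{|e|:e\in\mathcal E\}<\omega$ has a minimal cover.
\end{enumerate}
The case $n=1$ of the question is (c), and in the case $m=1$ all degrees are smaller than $n$, so (b) applies. The first case that (b) and (c) do not settle is $n=m=2$, where any two edges have at most one common vertex, as in a family of lines in the plane. All this suggests a positive answer. The passage from (a) to uncountable hypergraphs is not a formality, however. Under the weaker assumption that any two vertices lie in finitely many common edges, a minimal cover exists when there are countably many vertices (Theorem~\ref{thm:general} below), but under the Continuum Hypothesis it can fail to exist when there are $\aleph_1$ vertices (Proposition~\ref{prop:CH}).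

\begin{theorem}\label{thm:main}
Let $\mathcal E$ be a hypergraph of any cardinality. If there are $n,m\in\mathbb N$ such that $|\bigcap\mathcal F|<m$ for every $n$-element subfamily $\mathcal F\subseteq\mathcal E$, then $\mathcal E$ has a minimal cover.
\end{theorem}

For instance, every family of lines in $\mathbb R^2$, of circles in $\mathbb R^2$, or of graphs of real polynomials of degree at most $d$ has a minimal cover: take $n=2$ and $m=2$, $3$, $d+1$ respectively.

The proof repeatedly covers a part of the vertex set by a part of the edge set. We therefore prove a statement in which the set $U$ to be covered is prescribed, and we keep from the hypothesis only the two consequences that the proof uses.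

\begin{theorem}\label{thm:general}
Let $\mathcal E$ be a hypergraph and let $U\subseteq\bigcup\mathcal E$. Assume:
\begin{enumerate}
\item[(A)] for every $u\in U$ there is $k\in\omega$ such that each finite set $T$ with $u\in T\subseteq U$ and $|T|>k$ is contained in only finitely many edges;
\item[(B)] every infinite family of edges has a finite nonempty subfamily whose intersection contains only countably many vertices of $U$ of infinite degree.
\end{enumerate}
Then some subfamily of $\mathcal E$ is a minimal cover of $U$. In particular, if \textup{(A)} and \textup{(B)} hold for $U=\bigcup\mathcal E$, then $\mathcal E$ has a minimal cover.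
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:general}]
Let $U=\bigcup\mathcal E$. A set of at least $m$ vertices lies in fewer than $n$ edges, since otherwise $n$ edges would have $m$ common vertices. So (A) holds with $k=m-1$ for every vertex. An infinite family of edges contains $n$ edges, and their intersection has fewer than $m$ elements. So (B) holds.
\end{proof}

Theorem~\ref{thm:general} also contains (b) and (c). In (b), condition (A) holds with $k=0$, and (B) holds because no vertex has infinite degree. In (c), condition (A) holds with $k=\sup\{|e|:e\in\mathcal E\}$, since a larger set lies in no edge, and (B) holds because a single edge is finite. The proof is carried out in ZFC and is self-contained; (a) and (c) are not used, and (b) is proved as Lemma~\ref{lem:finite}.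

To each vertex $u$ we attach a rank, the least $k$ that works in (A); rank $0$ means finite degree. The main step, Proposition~\ref{prop:reduction}, selects a subfamily $\mathcal E^*\subseteq\mathcal E$ in which all positive ranks drop and such that the vertices missed by $\mathcal E^*$ can be covered minimally. Repeating this step reduces the theorem to finite degrees (Section~\ref{sec:iteration}). The step itself is proved by a pigeonhole argument when $\mathcal E$ is countable (Section~\ref{sec:countable}), and by cutting $\mathcal E$ into a transfinite sequence of smaller layers when it is not (Section~\ref{sec:uncountable}). Section~\ref{sec:linear} shows the idea in the case $n=m=2$, and Section~\ref{sec:sharp} discusses the hypotheses.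

\section{Systems, rank and two tools}\label{sec:prelim}

For a family $\mathcal C$ of sets, a set $T$ and a point $u$ we write
\[
\mathcal C(T)=\{e\in\mathcal C: T\subseteq e\},\qquad \mathcal C(u)=\{e\in\mathcal C:u\in e\}.
\]
A \emph{system} is a pair $(U,\mathcal E)$ consisting of a family of sets $\mathcal E$ and a set $U\subseteq\bigcup\mathcal E$. A \emph{minimal cover of the system} is a subfamily of $\mathcal E$ that is a minimal cover of $U$. A finite set $T$ is \emph{$\mathcal E$-heavy} if $\mathcal E(T)$ is infinite. Every subset of a heavy set is heavy, and an $\mathcal E'$-heavy set is $\mathcal E$-heavy whenever $\mathcal E'\subseteq\mathcal E$. A vertex $u$ is \emph{heavy} if $\{u\}$ is, that is, if its degree is infinite, and $U^\infty$ denotes the set of heavy vertices in $U$. The \emph{rank} of $u\in U$ is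
\[
r_{U,\mathcal E}(u)=\sup\{|T|: u\in T\subseteq U,\ T\text{ is $\mathcal E$-heavy}\},\qquad \sup\emptyset=0 .
\]
Thus $r_{U,\mathcal E}(u)=0$ if and only if $\mathcal E(u)$ is finite, and condition (A) says that every $u\in U$ has finite rank. Condition (B) says that every infinite $\mathcal F\subseteq\mathcal E$ contains a finite nonempty $F$ with $\bigcap F\cap U^\infty$ countable. A system satisfying (A) and (B) is \emph{admissible}, and Theorem~\ref{thm:general} states that every admissible system has a minimal cover.

\begin{lemma}\label{lem:hered}
Let $(U,\mathcal E)$ be admissible and let $(U',\mathcal E')$ be a system with $U'\subseteq U$ and $\mathcal E'\subseteq\mathcal E$. Then $(U',\mathcal E')$ is admissible.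
\end{lemma}

\begin{proof}
An $\mathcal E'$-heavy subset of $U'$ is an $\mathcal E$-heavy subset of $U$. Hence $r_{U',\mathcal E'}\le r_{U,\mathcal E}$ on $U'$, which gives (A), and the $\mathcal E'$-heavy vertices of $U'$ belong to $U^\infty$, which gives (B).
\end{proof}

The first tool is the case of rank $0$.

\begin{lemma}[finite degrees]\label{lem:finite}
If $(U,\mathcal E)$ is a system and $\mathcal E(u)$ is finite for every $u\in U$, then $(U,\mathcal E)$ has a minimal cover.
\end{lemma}

\begin{proof}
Order the subfamilies of $\mathcal E$ that cover $U$ by reverse inclusion; $\mathcal E$ is one of them. Let $\mathcal K$ be a nonempty chain of such covers and let $u\in U$. The sets $\mathcal C(u)$, $\mathcal C\in\mathcal K$, are finite, nonempty and form a chain, so one of them is contained in all the others, and any of its members is an edge of $\bigcap\mathcal K$ containing $u$. Thus $\bigcap\mathcal K$ covers $U$. By Zorn's lemma there is an inclusion-minimal cover.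
\end{proof}

In Example~\ref{ex:segments} this argument breaks at the chain of covers $\{\{0,\dots,k\}:k\ge j\}$, $j\in\omega$, whose intersection is empty. The second tool assembles a minimal cover from pieces.

\begin{lemma}[gluing]\label{lem:glue}
For each $i$ in an index set $I$ let $\mathcal C_i$ be a minimal cover of a set $S_i$, and assume that $S_i\cap\bigcup\mathcal C_j=\emptyset$ whenever $i\ne j$. Then $\mathcal C=\bigcup_{i\in I}\mathcal C_i$ is a minimal cover of every set $S$ with $\bigcup_{i\in I}S_i\subseteq S\subseteq\bigcup\mathcal C$.
\end{lemma}

\begin{proof}
The family $\mathcal C$ covers $S$. Let $e\in\mathcal C_i$ and let $p\in S_i$ satisfy $\mathcal C_i(p)=\{e\}$. Since $\mathcal C_j(p)=\emptyset$ for $j\ne i$, we have $\mathcal C(p)=\{e\}$, and $p\in S$.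
\end{proof}

In each application $I$ is well ordered and the pieces are built one after another. Keeping $S_i$ away from \emph{earlier} edges is easy: vertices that are already covered are left out of $S_i$. Keeping $S_i$ away from \emph{later} edges is the real constraint: all later edges must come from a family that misses $S_i$.

\medskip
\noindent\textbf{Set-theoretic conventions.} Cardinals are initial ordinals. A nonzero ordinal is either a successor $\alpha+1$ or a \emph{limit}, and infinite cardinals are limit ordinals. For an ordinal $\alpha$ put $\|\alpha\|=\max(|\alpha|,\aleph_0)$. If $\kappa$ is an uncountable cardinal and $\alpha<\kappa$, then $\|\alpha\|<\kappa$. For an infinite cardinal $\mu$ we use three consequences of $\mu\cdot\mu=\mu$: a union of at most $\mu$ sets of size at most $\mu$ has size at most $\mu$; a set of size at most $\mu$ has at most $\mu$ finite subsets; and a map from a set of size greater than $\mu$ to a set of size at most $\mu$ takes some value infinitely often.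

\section{The idea in the case $n=m=2$}\label{sec:linear}

Let $\mathcal E$ be a countable hypergraph in which any two edges have at most one common vertex, and let $U=\bigcup\mathcal E$, which may be uncountable. We construct a minimal cover by hand.

One would like to thin $\mathcal E$ out to a cover with finite degrees and apply Lemma~\ref{lem:finite}. This is not always possible. In the \emph{star} with edges $\{v,x_i\}$, $i\in\omega$, the only cover is the whole star, in which $v$ has infinite degree. So we ask less of the thinned family: it has to cover the heavy vertices only.

\emph{Thinning.} A heavy vertex is the common point of two edges, and there are countably many pairs of edges, so the heavy vertices can be listed as $v_0,v_1,\dots$ (the list may be finite or empty). Two distinct vertices lie in at most one common edge. Hence at most $i$ of the infinitely many edges through $v_i$ meet $\{v_0,\dots,v_{i-1}\}$, and we can choose an edge $e_i\ni v_i$ avoiding this set. Let $\mathcal E^*=\{e_0,e_1,\dots\}$. It covers all heavy vertices. It has finite degrees: if $v_j\in e_i$ then $i\le j$, and the other vertices have finite degree even in $\mathcal E$.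

\emph{Covering what $\mathcal E^*$ misses.} The set $S=U\setminus\bigcup\mathcal E^*$ contains no heavy vertex, so Lemma~\ref{lem:finite} gives a minimal cover $\mathcal C_0\subseteq\mathcal E$ of $S$.

\emph{Covering the rest.} Let $U^*=U\setminus\bigcup\mathcal C_0$. Since $\mathcal C_0$ covers $S$, we have $U^*\subseteq\bigcup\mathcal E^*$, and Lemma~\ref{lem:finite} gives a minimal cover $\mathcal C_1\subseteq\mathcal E^*$ of $U^*$. The set $S$ misses all edges of $\mathcal E^*$, hence of $\mathcal C_1$, and $U^*$ misses all edges of $\mathcal C_0$. By Lemma~\ref{lem:glue}, $\mathcal C_0\cup\mathcal C_1$ is a minimal cover of $U$.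

For the star, choose $e_0=\{v,x_0\}$. Then $S=\{x_i:i\ge1\}$, the family $\mathcal C_0$ consists of all other edges, $U^*=\{x_0\}$ and $\mathcal C_1=\{e_0\}$.

Two features of this case are special. First, all ranks are at most $1$, so $e_i$ could avoid the earlier vertices. If $\{v_0,v_1\}$ is heavy, every edge through $v_1$ may contain $v_0$. In general, thinning lowers ranks by one rather than to zero, and it has to be repeated. Second, the heavy vertices form a sequence in which each term has finitely many predecessors. This is lost when $\mathcal E$ is uncountable.

\section{Rank reduction and the proof of Theorem~\ref{thm:general}}\label{sec:iteration}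

The next proposition contains the first two steps of Section~\ref{sec:linear} in general form. The family $\mathcal E^*=\mathcal E$ satisfies (R1) and the family $\mathcal E^*=\emptyset$ satisfies (R2); the point is to have both.

\begin{proposition}[rank reduction]\label{prop:reduction}
Let $(U,\mathcal E)$ be an admissible system, and suppose that every admissible system with fewer than $|\mathcal E|$ edges has a minimal cover. Then there is $\mathcal E^*\subseteq\mathcal E$ such that
\begin{enumerate}
\item[(R1)] the system $(U\setminus\bigcup\mathcal E^*,\mathcal E)$ has a minimal cover;
\item[(R2)] every nonempty $\mathcal E^*$-heavy set $T\subseteq U$ is a proper subset of an $\mathcal E$-heavy subset of $U$.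
\end{enumerate}
\end{proposition}

Property (R2) lowers ranks. Let $U'\subseteq U\cap\bigcup\mathcal E^*$ and $u\in U'$. Then
\begin{equation}\label{eq:drop}
r_{U,\mathcal E}(u)>0\quad\Longrightarrow\quad r_{U',\mathcal E^*}(u)<r_{U,\mathcal E}(u).
\end{equation}
Indeed, $k=r_{U',\mathcal E^*}(u)$ is finite by Lemma~\ref{lem:hered}. If $k=0$ there is nothing to prove. Otherwise there is an $\mathcal E^*$-heavy set $T$ with $u\in T\subseteq U'$ and $|T|=k$, and (R2) extends it to an $\mathcal E$-heavy subset of $U$ with more than $k$ elements.

\begin{proof}[Proof of Theorem~\ref{thm:general} from Proposition~\ref{prop:reduction}]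
We argue by induction on the cardinal $|\mathcal E|$. Let $(U,\mathcal E)$ be admissible and suppose that every admissible system with fewer than $|\mathcal E|$ edges has a minimal cover.

Put $(U_0,\mathcal E_0)=(U,\mathcal E)$. Given an admissible system $(U_k,\mathcal E_k)$ with $\mathcal E_k\subseteq\mathcal E$, we have $|\mathcal E_k|\le|\mathcal E|$, so Proposition~\ref{prop:reduction} applies to it. It yields $\mathcal E_{k+1}=\mathcal E_k^*\subseteq\mathcal E_k$ and a minimal cover $\mathcal C_k\subseteq\mathcal E_k$ of
\[
S_k=U_k\setminus\bigcup\mathcal E_{k+1}.
\]
Put $U_{k+1}=U_k\setminus\bigcup\mathcal C_k$. As $\mathcal C_k$ covers $S_k$, we have $U_{k+1}\subseteq U_k\setminus S_k\subseteq\bigcup\mathcal E_{k+1}$, so $(U_{k+1},\mathcal E_{k+1})$ is a system, admissible by Lemma~\ref{lem:hered}.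

Ranks are finite but need not be bounded, so some vertices may survive all these steps. Let $S_\omega=\bigcap_kU_k$ and $\mathcal E_\omega=\bigcap_k\mathcal E_k$, and let $u\in S_\omega$. By \eqref{eq:drop}, the rank of $u$ in $(U_k,\mathcal E_k)$ decreases strictly with $k$ as long as it is positive, so $\mathcal E_k(u)$ is finite for some $k$. The sets $\mathcal E_k(u)$ are nonempty, since $u\in U_k\subseteq\bigcup\mathcal E_k$, and they decrease with $k$. Being finite from some point on, they are eventually constant, and $\mathcal E_\omega(u)=\bigcap_k\mathcal E_k(u)$ is finite and nonempty. Thus $(S_\omega,\mathcal E_\omega)$ is a system with finite degrees, and Lemma~\ref{lem:finite} gives a minimal cover $\mathcal C_\omega\subseteq\mathcal E_\omega$ of $S_\omega$.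

We apply Lemma~\ref{lem:glue} to the pairs $S_k,\mathcal C_k$ with $k\le\omega$. Let $j<k\le\omega$. Then $\mathcal C_k\subseteq\mathcal E_k\subseteq\mathcal E_{j+1}$ and $S_j$ is disjoint from $\bigcup\mathcal E_{j+1}$, so $S_j\cap\bigcup\mathcal C_k=\emptyset$. Also $S_k\subseteq U_{j+1}$, which is disjoint from $\bigcup\mathcal C_j$, so $S_k\cap\bigcup\mathcal C_j=\emptyset$. Finally, $\mathcal C=\bigcup_{k\le\omega}\mathcal C_k$ covers $U$: a vertex of $S_\omega$ is covered by $\mathcal C_\omega$, and any other vertex lies in $U_k\setminus U_{k+1}\subseteq\bigcup\mathcal C_k$ for some $k<\omega$. Hence $\mathcal C$ is a minimal cover of $U$.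
\end{proof}

Under the hypothesis of Theorem~\ref{thm:main} all ranks are at most $m-1$, so all degrees in $(U_{m-1},\mathcal E_{m-1})$ are finite and the iteration can stop there.

\section{Rank reduction for countably many edges}\label{sec:countable}

Let $(U,\mathcal E)$ be admissible with $\mathcal E$ countable. We prove Proposition~\ref{prop:reduction} in this case, without using its inductive hypothesis.

The set $U^\infty$ is countable. Indeed, if $u\in U^\infty$, then by (B) the infinite family $\mathcal E(u)$ contains a finite nonempty $F$ such that $\bigcap F\cap U^\infty$ is countable, and $u$ belongs to this set. There are only countably many finite $F\subseteq\mathcal E$, so $U^\infty$ is a countable union of countable sets.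

List $U^\infty=\{v_i:i<\theta\}$ without repetitions, where $\theta\le\omega$, and let $W_i=\{v_0,\dots,v_i\}$. The edge $e_i$ chosen for $v_i$ can no longer be asked to avoid the earlier vertices. What (R2) needs is that the earlier vertices it does contain form a heavy set together with $v_i$, and such an edge is found by pigeonhole. The map $e\mapsto e\cap W_i$ sends the infinite family $\mathcal E(v_i)$ to the finite power set of $W_i$, so it takes some value $X_i$ infinitely often. Let $e_i\in\mathcal E(v_i)$ be an edge with $e_i\cap W_i=X_i$. Then
\[
v_i\in X_i=e_i\cap W_i\quad\text{and}\quad X_i\text{ is $\mathcal E$-heavy.}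
\]
When all ranks are at most $1$ this forces $X_i=\{v_i\}$, which is the choice made in Section~\ref{sec:linear}. Put $\mathcal E^*=\{e_i:i<\theta\}$.

\emph{Property} (R1). Since $v_i\in e_i$, the set $U\setminus\bigcup\mathcal E^*$ contains no heavy vertex, and Lemma~\ref{lem:finite} applies.

\emph{Property} (R2). Let $T\subseteq U$ be nonempty and $\mathcal E^*$-heavy. Then $T\subseteq U^\infty$, and $T\subseteq e_i$ for infinitely many $i$. Since $T$ is finite, all sufficiently large $i$ satisfy $T\subseteq W_i$ and $v_i\notin T$. For a large $i$ with $T\subseteq e_i$ we get $T\subseteq e_i\cap W_i=X_i$, and the inclusion is proper because $v_i\in X_i\setminus T$. The set $X_i\subseteq U$ is $\mathcal E$-heavy.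

\section{Rank reduction for uncountably many edges}\label{sec:uncountable}

Let $(U,\mathcal E)$ be admissible with $\kappa=|\mathcal E|$ uncountable, and assume that every admissible system with fewer than $\kappa$ edges has a minimal cover. In this section $r=r_{U,\mathcal E}$.

Suppose we imitate Section~\ref{sec:countable} along a transfinite list $v_\xi$ of heavy vertices, with $W_\xi=\{v_\eta:\eta\le\xi\}$. Three things can go wrong.
\begin{enumerate}
\item[(i)] The trace $e\cap W_\xi$ of an edge may be infinite.
\item[(ii)] A heavy vertex $u$ may lie in infinitely many chosen edges $e_\xi$ with $u\notin W_\xi$, and then the proof of (R2) says nothing about sets $T\ni u$.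
\item[(iii)] There may be $\|\xi\|$ finite traces, so pigeonhole needs the degree of $v_\xi$ to exceed $\|\xi\|$.
\end{enumerate}
Difficulties (i) and (ii) are removed by enlarging $W_\xi$, without increasing $\|\xi\|$ as a bound on its size, to a set with closure properties. Difficulty (iii) cannot be removed for all heavy vertices, since their degrees may all be countable. We shall split the vertices into those that can be covered layer by layer using the inductive hypothesis and the others, and the others will have degrees large enough for pigeonhole.

\subsection{Closed pairs}

A \emph{pair} is an ordered pair $N=(V,\mathcal D)$ with $V\subseteq U^\infty$ and $\mathcal D\subseteq\mathcal E$. Inclusions and unions of pairs are taken coordinatewise, and $|N|=|V|+|\mathcal D|$. The pair is \emph{closed} if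
\begin{enumerate}
\item[(C1)] $\bigcap F\cap U^\infty\subseteq V$ for every finite nonempty $F\subseteq\mathcal D$ such that $\bigcap F\cap U^\infty$ is countable;
\item[(C2)] $\mathcal E(T)\subseteq\mathcal D$ for every finite nonempty $T\subseteq V$ such that $\mathcal E(T)$ is finite.
\end{enumerate}
For the family of all lines in the plane, a pair is closed if it contains the common point of any two of its lines and the line through any two of its points. Then a point outside $V$ lies on at most one line of $\mathcal D$, and a line outside $\mathcal D$ contains at most one point of $V$. Lemma~\ref{lem:outside} is the general form of this observation.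

\begin{lemma}\label{lem:closure}
The pair $(\emptyset,\emptyset)$ is closed, and the union of a nonempty chain of closed pairs is closed. Every pair $N$ is contained in a closed pair $\mathrm{cl}(N)$ such that $|\mathrm{cl}(N)|\le\max(|N|,\aleph_0)$.
\end{lemma}

\begin{proof}
For $(\emptyset,\emptyset)$ both conditions are vacuous. A finite subset of the union of a chain lies in one member of the chain, so (C1) and (C2) pass to the union. For $N=(V,\mathcal D)$ let $N'$ be obtained by adding to $V$ all countable sets $\bigcap F\cap U^\infty$ named in (C1) and to $\mathcal D$ all finite sets $\mathcal E(T)$ named in (C2). If $|N|\le\mu$ with $\mu$ infinite, there are at most $\mu$ choices of $F$ and $T$, each adding countably many elements, so $|N'|\le\mu$. Let $\mathrm{cl}(N)$ be the union of $N\subseteq N'\subseteq N''\subseteq\cdots$. A finite $F$ or $T$ in this union lies in one term, and what it requires is added in the next term.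
\end{proof}

\begin{lemma}\label{lem:outside}
Let $(V,\mathcal D)$ be a closed pair.
\begin{enumerate}
\item[(1)] If $u\in U^\infty\setminus V$, then $\mathcal E(u)\cap\mathcal D$ is finite.
\item[(2)] If $e\in\mathcal E\setminus\mathcal D$, then $e\cap V$ is finite.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) If $\mathcal E(u)\cap\mathcal D$ is infinite, (B) gives a finite nonempty $F\subseteq\mathcal E(u)\cap\mathcal D$ with $\bigcap F\cap U^\infty$ countable. This set contains $u$, so $u\in V$ by (C1).

(2) If $e\cap V$ is infinite, take $u\in e\cap V$ and, using (A), a set $T$ with $u\in T\subseteq e\cap V$ and $|T|=r(u)+1$. Then $\mathcal E(T)$ is finite by the definition of rank, so $e\in\mathcal E(T)\subseteq\mathcal D$ by (C2).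
\end{proof}

\subsection{A chain of closed pairs}

We exhaust $\mathcal E$ by closed pairs of size less than $\kappa$. The last property below says that a vertex whose degree is small compared with the current stage brings all its edges with it.

\begin{lemma}\label{lem:chain}
There are closed pairs $M_\alpha=(V_\alpha,\mathcal D_\alpha)$, $\alpha\le\kappa$, such that
\begin{enumerate}
\item[(M1)] $M_0=(\emptyset,\emptyset)$, $M_\alpha\subseteq M_\beta$ for $\alpha\le\beta$, and $M_\lambda=\bigcup_{\alpha<\lambda}M_\alpha$ for limit $\lambda\le\kappa$;
\item[(M2)] $|M_\alpha|\le\|\alpha\|$;
\item[(M3)] $\mathcal D_\kappa=\mathcal E$;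
\item[(M4)] if $\alpha<\kappa$, $v\in V_{\alpha+1}$ and $|\mathcal E(v)|\le\|\alpha\|$, then $\mathcal E(v)\subseteq\mathcal D_{\alpha+1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\mathcal E=\{f_\alpha:\alpha<\kappa\}$. We use recursion on $\alpha$. At a limit $\lambda$ take the union; it is closed by Lemma~\ref{lem:closure}, and it is a union of $|\lambda|$ pairs of size at most $\|\lambda\|$. Given $M_\alpha$, let $P_0=\mathrm{cl}(V_\alpha,\mathcal D_\alpha\cup\{f_\alpha\})$. If $P_j=(V,\mathcal D)$, let $P_{j+1}=\mathrm{cl}(V,\mathcal D\cup\mathcal D^+)$, where $\mathcal D^+$ is the union of the families $\mathcal E(v)$ over all $v\in V$ with $|\mathcal E(v)|\le\|\alpha\|$. By induction on $j$ each $P_j$ has size at most $\|\alpha\|$. Put $M_{\alpha+1}=\bigcup_{j<\omega}P_j$. It is closed as the union of a chain of closed pairs, and its size is at most $\|\alpha\|=\|\alpha+1\|$. A vertex $v$ as in (M4) appears in some $P_j$, and its edges appear in $P_{j+1}$. Since $f_\alpha\in\mathcal D_{\alpha+1}$ for all $\alpha<\kappa$, (M3) holds.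
\end{proof}

The \emph{layers} $\mathcal L_\alpha=\mathcal D_{\alpha+1}\setminus\mathcal D_\alpha$, $\alpha<\kappa$, have fewer than $\kappa$ edges, so the inductive hypothesis applies to them. To glue covers taken from successive layers, a vertex treated in layer $\alpha$ must lie in an edge of $\mathcal L_\alpha$ and in no edge of a later layer. So we record for each vertex the stage at which its family of edges is complete: for $u\in U$ let
\[
\rho(u)=\min\{\alpha\le\kappa:\mathcal E(u)\subseteq\mathcal D_\alpha\}.
\]
This is defined by (M3), and $\rho(u)\ge1$ because $\mathcal E(u)\neq\emptyset$. If $\rho(u)=\alpha+1$, then $\mathcal L_\alpha$ is the last layer meeting $\mathcal E(u)$, and $u$ can be treated there. If $\rho(u)$ is a limit ordinal there is no last layer. We call such $u$ a \emph{limit vertex} and denote the set of limit vertices by $B$. These are the vertices that $\mathcal E^*$ has to cover.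

\begin{lemma}\label{lem:limit}
Let $v\in B$. Then $v\in V_\alpha$ for some $\alpha<\rho(v)$, and the least such ordinal $a(v)$ satisfies $|\mathcal E(v)|>\|a(v)\|$.
\end{lemma}

\begin{proof}
Let $\lambda=\rho(v)$, so that $\mathcal E(v)\subseteq\mathcal D_\lambda=\bigcup_{\alpha<\lambda}\mathcal D_\alpha$. If $\mathcal E(v)$ were finite, it would be contained in $\mathcal D_\alpha$ for some $\alpha<\lambda$, contrary to the minimality of $\lambda$. So $v\in U^\infty$ and $\mathcal E(v)\cap\mathcal D_\lambda=\mathcal E(v)$ is infinite. By Lemma~\ref{lem:outside}(1), $v\in V_\lambda=\bigcup_{\alpha<\lambda}V_\alpha$. Let $\alpha=a(v)<\lambda$. Since $\lambda$ is a limit, $\alpha+1<\lambda$, so $\mathcal E(v)\not\subseteq\mathcal D_{\alpha+1}$, while $v\in V_{\alpha+1}$. By (M4), $|\mathcal E(v)|>\|\alpha\|$.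
\end{proof}

Two extreme cases show the range of possibilities. If all degrees are countable, then $B=\emptyset$ by the lemma, and the layers do all the work. For the family of all lines in $\mathbb R^2$ every point has degree $\kappa=2^{\aleph_0}$, so $\rho(u)=\kappa$ for all $u$ by (M2), and $B=U$.

To overcome difficulty (iii), list the limit vertices in the order in which they enter the chain. Fix any well-ordering of $B$ and order $B$ first by the value of $a$ and then, for equal values, by that well-ordering. This is a well-ordering; let $B=\{v_\xi:\xi<\theta\}$ be the corresponding enumeration without repetitions. If $\eta\le\xi$ then $a(v_\eta)\le a(v_\xi)$, so $\{v_\eta:\eta\le\xi\}\subseteq V_{a(v_\xi)}$. By (M2) and Lemma~\ref{lem:limit},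
\begin{equation}\label{eq:degree}
\|\xi\|\le\|a(v_\xi)\|<|\mathcal E(v_\xi)|\qquad(\xi<\theta).
\end{equation}

\subsection{The family $\mathcal E^*$ and property (R2)}

By recursion on $\xi<\theta$ we choose edges $e_\xi$. Given $e_\eta$ for $\eta<\xi$, let
\[
N_\xi=(W_\xi,\mathcal G_\xi)=\mathrm{cl}\bigl(\{v_\eta:\eta\le\xi\},\{e_\eta:\eta<\xi\}\bigr),
\]
a closed pair of size at most $\|\xi\|$. By \eqref{eq:degree}, the family $\mathcal E(v_\xi)\setminus\mathcal G_\xi$ has more than $\|\xi\|$ members. By Lemma~\ref{lem:outside}(2), each of them meets $W_\xi$ in a finite set, which settles difficulty (i). As $W_\xi$ has at most $\|\xi\|$ finite subsets, the map $e\mapsto e\cap W_\xi$ on $\mathcal E(v_\xi)\setminus\mathcal G_\xi$ takes some value $X_\xi$ infinitely often. Let $e_\xi$ be an edge of $\mathcal E(v_\xi)\setminus\mathcal G_\xi$ with this trace. Then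
\begin{equation}\label{eq:choice}
e_\xi\notin\mathcal G_\xi,\qquad v_\xi\in X_\xi=e_\xi\cap W_\xi,\qquad X_\xi\text{ is $\mathcal E$-heavy.}
\end{equation}
For $\eta<\xi$ we have $e_\eta\in\mathcal G_\xi$ and $e_\xi\notin\mathcal G_\xi$, so the edges $e_\xi$ are pairwise distinct. Put $\mathcal E^*=\{e_\xi:\xi<\theta\}$. Then $B\subseteq\bigcup\mathcal E^*$.

The earlier edges were put into $N_\xi$ in order to settle difficulty (ii): a heavy vertex lying in many of them is drawn into $W_\xi$ by (C1), whether or not it has been listed.

\begin{lemma}\label{lem:catch}
For each $u\in U^\infty$ the set $\{\xi<\theta:u\in e_\xi,\ u\notin W_\xi\}$ is finite.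
\end{lemma}

\begin{proof}
Otherwise let $\xi_0<\xi_1<\cdots$ be its first $\omega$ elements. The family $\{e_{\xi_i}:i<\omega\}$ is infinite, so by (B) it contains a finite nonempty $F$ with $\bigcap F\cap U^\infty$ countable, and $u\in\bigcap F\cap U^\infty$. Choose $j$ larger than every $i$ with $e_{\xi_i}\in F$. Then $F\subseteq\mathcal G_{\xi_j}$, and (C1) gives $u\in W_{\xi_j}$, contrary to the choice of $\xi_j$.
\end{proof}

Now let $T\subseteq U$ be nonempty and $\mathcal E^*$-heavy. Then $T\subseteq U^\infty$, and the set $J=\{\xi<\theta:T\subseteq e_\xi\}$ is infinite. By Lemma~\ref{lem:catch}, for each $u\in T$ only finitely many $\xi\in J$ have $u\notin W_\xi$, and since the $v_\xi$ are distinct, only finitely many $\xi$ have $v_\xi\in T$. So there is $\xi\in J$ with $T\subseteq W_\xi$ and $v_\xi\notin T$. By \eqref{eq:choice}, $T$ is a proper subset of the $\mathcal E$-heavy set $X_\xi=e_\xi\cap W_\xi\subseteq U$. This proves (R2).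

\subsection{Covering layer by layer: property (R1)}

Let $S=U\setminus\bigcup\mathcal E^*$. Since $S\cap B=\emptyset$, every $u\in S$ has $\rho(u)=\alpha+1$ for some $\alpha<\kappa$. By recursion on $\alpha<\kappa$ we define a set $S_\alpha\subseteq S$ and a minimal cover $\mathcal C_\alpha\subseteq\mathcal L_\alpha$ of $S_\alpha$. Given $\mathcal C_\beta$ for $\beta<\alpha$, let
\[
S_\alpha=\{u\in S:\rho(u)=\alpha+1\}\setminus\bigcup_{\beta<\alpha}\bigcup\mathcal C_\beta .
\]
For $u\in S_\alpha$ we have $\mathcal E(u)\subseteq\mathcal D_{\alpha+1}$ and $\mathcal E(u)\not\subseteq\mathcal D_\alpha$, so some edge of $\mathcal L_\alpha$ contains $u$. Thus $(S_\alpha,\mathcal L_\alpha)$ is a system. It is admissible by Lemma~\ref{lem:hered}, and $|\mathcal L_\alpha|\le\|\alpha\|<\kappa$ by (M2). The inductive hypothesis gives the required $\mathcal C_\alpha$.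

We check the hypotheses of Lemma~\ref{lem:glue}. For $\beta<\alpha$, the set $S_\alpha$ is disjoint from $\bigcup\mathcal C_\beta$ by definition. For $\beta>\alpha$ and $p\in S_\alpha$, all edges through $p$ lie in $\mathcal D_{\alpha+1}\subseteq\mathcal D_\beta$, while $\mathcal C_\beta\subseteq\mathcal L_\beta$ is disjoint from $\mathcal D_\beta$; so $p\notin\bigcup\mathcal C_\beta$. Finally, a vertex $u\in S$ with $\rho(u)=\alpha+1$ either lies in $S_\alpha$ and is covered by $\mathcal C_\alpha$, or is covered by some $\mathcal C_\beta$ with $\beta<\alpha$. Hence $\bigcup_{\alpha<\kappa}\mathcal C_\alpha$ is a minimal cover of $S$, which is (R1).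

This completes the proof of Proposition~\ref{prop:reduction}, and with it the proofs of Theorems~\ref{thm:general} and~\ref{thm:main}. \qed

\section{The role of the hypotheses}\label{sec:sharp}

Condition (A) was used to bring every vertex to finite degree in Section~\ref{sec:iteration} and to make traces finite in Lemma~\ref{lem:outside}(2). Condition (B) was used to count the heavy vertices in Section~\ref{sec:countable} and to draw heavy vertices into closed pairs in Lemmas~\ref{lem:outside}(1) and~\ref{lem:catch}; the word ``countably'' in (B) is what keeps closures small in Lemma~\ref{lem:closure}.

Example~\ref{ex:segments} shows that (A) cannot be dropped from Theorem~\ref{thm:general}: there (B) holds because all edges are finite, and there is no minimal cover. It also shows that in Theorem~\ref{thm:main} the uniform bound $|\bigcap\mathcal F|<m$ cannot be weakened to ``$\bigcap\mathcal F$ is finite'', even for $n=1$.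

For (B) we use the Continuum Hypothesis (CH), the statement $2^{\aleph_0}=\aleph_1$. It allows us to list the infinite subsets of $\omega$ in a sequence of length $\omega_1$, in which every term has countably many predecessors.

\begin{proposition}\label{prop:CH}
Assume CH. There is a hypergraph with countably many edges and at most $\aleph_1$ vertices in which any two vertices lie in only finitely many common edges, and which has no minimal cover.
\end{proposition}

In such a hypergraph all ranks are at most $1$, so (A) holds, and every intersection of edges has at most $\aleph_1$ elements. Thus, under CH, condition (B) cannot be dropped from Theorem~\ref{thm:general}, and ``countably many'' in (B) cannot be relaxed to ``at most $\aleph_1$''. Since (B) holds whenever there are only countably many heavy vertices, the hypergraph has uncountably many, and it is the first step of Section~\ref{sec:countable} that fails.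

The construction is best seen from the dual side. Index the edges by $\omega$ and identify a vertex with the set $A\subseteq\omega$ of indices of the edges containing it. A set $C$ of indices gives a cover when it meets every $A$, and a private vertex is a set $A$ meeting $C$ in one point. We want every $C$ that meets all the sets $A$ to meet nearly all of them in an infinite set.

\begin{proof}
A family of infinite subsets of $\omega$ is \emph{almost disjoint} if any two distinct members have finite intersection. A set $X\subseteq\omega$ is \emph{almost covered} by $A_1,\dots,A_k$ if $X\setminus(A_1\cup\dots\cup A_k)$ is finite; for $k=0$ this means that $X$ is finite.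

\emph{Step 1: the family $\mathcal A$.} We construct an infinite almost disjoint family $\mathcal A$ with $|\mathcal A|\le\aleph_1$ and $\bigcup\mathcal A=\omega$ such that
\begin{enumerate}
\item[($\ast$)] every $X\subseteq\omega$ contains a member of $\mathcal A$ or is almost covered by finitely many members of $\mathcal A$.
\end{enumerate}
List the infinite subsets of $\omega$ as $X_\xi$, $\xi<\omega_1$. We define increasing, countably infinite, almost disjoint families $\mathcal A_\xi$, $\xi<\omega_1$. Let $\mathcal A_0$ be a partition of $\omega$ into infinitely many infinite sets, and take unions at limit stages; these are countable because $\xi$ is. Given $\mathcal A_\xi=\{B_0,B_1,\dots\}$, put $\mathcal A_{\xi+1}=\mathcal A_\xi$ if $X_\xi$ is almost covered by finitely many members of $\mathcal A_\xi$. Otherwise each set $X_\xi\setminus(B_0\cup\dots\cup B_k)$ is infinite, and we can choose distinct points $a_k\in X_\xi\setminus(B_0\cup\dots\cup B_k)$, $k\in\omega$. The set $A=\{a_k:k\in\omega\}$ is infinite, contained in $X_\xi$, and $A\cap B_i\subseteq\{a_k:k<i\}$ is finite for each $i$. Put $\mathcal A_{\xi+1}=\mathcal A_\xi\cup\{A\}$. The family $\mathcal A=\bigcup_{\xi<\omega_1}\mathcal A_\xi$ satisfies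 ($\ast$): a finite $X$ is almost covered with $k=0$, and an infinite $X=X_\xi$ was dealt with at stage $\xi$.

\emph{Step 2: the hypergraph.} For $i\in\omega$ let $e_i=\{A\in\mathcal A:i\in A\}$, and let $\mathcal E=\{e_i:i\in\omega\}$. The vertex set is $\mathcal A$, since every $A\in\mathcal A$ is nonempty. An edge containing two vertices $A\ne A'$ has the form $e_i$ with $i\in A\cap A'$, so there are finitely many such edges.

\emph{Step 3: no minimal cover.} Suppose that $\mathcal C\subseteq\mathcal E$ is a minimal cover. Choose one index for each member of $\mathcal C$, obtaining $C\subseteq\omega$ such that $i\mapsto e_i$ is a bijection from $C$ onto $\mathcal C$. Every $A\in\mathcal A$ lies in some $e_i$ with $i\in C$, that is, $A$ meets $C$. So $\omega\setminus C$ contains no member of $\mathcal A$, and by ($\ast$) it is almost covered by some $A_1,\dots,A_k\in\mathcal A$. Let $A\in\mathcal A\setminus\{A_1,\dots,A_k\}$. Up to finitely many points, $A\setminus C$ is contained in the finite set $(A\cap A_1)\cup\dots\cup(A\cap A_k)$, so $A\cap C$ is infinite. Then $A$ lies in infinitely many members of $\mathcal C$ and is not a private vertex. Thus all private vertices are among $A_1,\dots,A_k$, and since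 distinct members of $\mathcal C$ have distinct private vertices, $|C|\le k$. Consequently $\omega=C\cup(\omega\setminus C)$ is almost covered by $A_1,\dots,A_k$. This is impossible: $\mathcal A$ has a member other than $A_1,\dots,A_k$, which is infinite and meets each $A_i$ in a finite set.
\end{proof}

\begin{thebibliography}{1}
\bibitem{BZ} Taras Banakh and Dominic van der Zypen, \emph{Minimal covers of hypergraphs}, arXiv:1808.08067 (2018).
\end{thebibliography}
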